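# Complete conformal metrics of constant $\sigma_k$-curvature and the critical dimension of the singular set

## 1. Products in dimension nine, computed by hand

Write a point of $\mathbb R^9$ as $(x',x'')\in\mathbb R^2\times\mathbb R^7$ and put $r=|x''|$. Off the plane $\mathbb R^2=\{x''=0\}$, polar coordinates in $x''$ give
$$|dx|^2=|dx'|^2+dr^2+r^2g_{\mathbb S^6}=r^2\Big(\frac{|dx'|^2+dr^2}{r^2}+g_{\mathbb S^6}\Big).$$
The bracket is the product metric of $\mathbb H^3\times\mathbb S^6$, with $\mathbb H^3$ the upper half space $\{(x',r):r>0\}$. It is complete. Stereographic projection from a point of $\mathbb S^2\subset\mathbb S^9$ turns $\mathbb R^9\setminus\mathbb R^2$ into $\mathbb S^9\setminus\mathbb S^2$. So $\mathbb S^9\setminus\mathbb S^2$ carries a complete metric conformal to the round one, and it is about as simple as a metric can be.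

The Ricci tensor of this product is $-2$ on the three hyperbolic directions and $5$ on the six spherical ones, so the scalar curvature is $-6+30=24$. The Schouten tensor in dimension $n$ is $A_g=\frac1{n-2}\big(Ric_g-\frac{1}{2(n-1)}R_g\,g\big)$; here it is $\frac17(Ric-\frac32g)$. Its eigenvalues are $\frac17(-2-\frac32)=-\frac12$, three times, and $\frac17(5-\frac32)=\frac12$, six times. The first two elementary symmetric functions of these eigenvalues satisfy
$$2\sigma_1=6-3=3,\qquad 4\sigma_2=\binom62-6\cdot3+\binom32=15-18+3=0 .$$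

Do the same for $\mathbb H^{p+1}\times\mathbb S^{8-p}$, which is conformal to $\mathbb S^9\setminus\mathbb S^p$. The eigenvalues are again $-\frac12$ and $\frac12$, now with multiplicities $p+1$ and $8-p$ (checked in general in Section 4).

| $p$ | $0$ | $1$ | $2$ | $3$ |
|---|---|---|---|---|
| $2\sigma_1$ | $7$ | $5$ | $3$ | $1$ |
| $4\sigma_2$ | $20$ | $8$ | $0$ | $-4$ |

For $p=0,1$ the product is a complete metric with constant $\sigma_1>0$ and constant $\sigma_2>0$. For $p=3$ it is not, since $\sigma_2<0$. For $p=2$ the product sits exactly on the border, and it is unclear what to expect. *Is there some other complete metric in the conformal class of $\mathbb S^9\setminus\mathbb S^2$ with $\sigma_1>0$ and $\sigma_2$ equal to a positive constant?* And for $p=3$, does the failure of the product mean that every conformal metric fails, and would that remain true if the round sphere were replaced by an arbitrary $3$-dimensional submanifold? We will answer both questions, in all dimensions and for all $k\ge 2$ with $2k<n$.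

## 2. The cones $\Gamma_k^+$, the number $\mathcal P_k$, and the statements

Throughout, $k\ge2$ is an integer and $n>2k$, so $n\ge5$.

**Definition.** The $\sigma_i$-curvature $\sigma_i(g)$ is the $i$-th elementary symmetric polynomial of the eigenvalues of $g^{-1}A_g$. The metric $g$ lies in the positive cone $\Gamma_k^+$ if $\sigma_1(g),\dots,\sigma_k(g)>0$ at every point.

For instance, the round metric on $\mathbb S^n$ has $Ric=(n-1)g$ and $R=n(n-1)$, so $A_g=\frac12g$ and $\sigma_i=2^{-i}\binom ni>0$ for all $i$. The product $\mathbb H^2\times\mathbb S^7$ lies in $\Gamma_2^+$ by the table, and $\mathbb H^3\times\mathbb S^6$ does not.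

**Definition.** Let $\Lambda\subset\mathbb S^n$ be closed. A *solution to the $\sigma_k$-Yamabe problem in the positive $\Gamma_k^+$ cone with singular set $\Lambda$* is a smooth positive function $u$ on $\mathbb S^n\setminus\Lambda$ such that $g_u=u^{\frac{4k}{n-2k}}g_{\mathbb S^n}$ is complete on $\mathbb S^n\setminus\Lambda$, has constant positive $\sigma_k$-curvature, and lies in $\Gamma_k^+$.

Since $n>2k$, every conformal metric $e^{2\omega}g_{\mathbb S^n}$ with $\omega$ smooth has the form $g_u$ for exactly one smooth $u>0$. We may therefore speak of metrics instead of functions $u$.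

**Definition.** For the product $\mathbb H^{p+1}\times\mathbb S^{n-p-1}$,
$$2^i\sigma_i(\mathbb H^{p+1}\times\mathbb S^{n-p-1})=\sum_{j=0}^{i}\binom{n-p-1}{j}\binom{p+1}{i-j}(-1)^{i-j},$$
and we read the right side as a polynomial in a real variable $p$, with $\binom xm=\frac{x(x-1)\cdots(x-m+1)}{m!}$. Then $\mathcal P_k$ is the supremum of all real $p\ge0$ for which $\sigma_1,\dots,\sigma_k$ of $\mathbb H^{p+1}\times\mathbb S^{n-p-1}$ are positive.

The table suggests $\mathcal P_2=2$ for $n=9$; Section 3 confirms it, and also gives $\mathcal P_2=\frac{n-\sqrt n-2}2$ for $n\ge5$ and $\mathcal P_3=\frac{n-2-\sqrt{3n-2}}2$ for $n\ge7$.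

In "A gluing construction of singular solutions for a fully non-linear equation in conformal geometry" (arXiv:2404.05965, 2024), María Fernanda Espinal and María del Mar González pose the following conjecture: for $k\ge2$ and $n>2k$, a necessary condition for the existence of solutions to the $\sigma_k$-Yamabe problem in the positive $\Gamma_k^+$ cone, with singular set a $p$-dimensional, compact, closed submanifold in $\mathbb S^n$, is $p<\mathcal P_k$. The case $n=9$, $k=2$, $p=2$ of our opening example is exactly a case of equality. The conjecture turns out to be false as stated, and only because of equality.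

**Theorem A.** Let $k\ge2$, $n>2k$, and suppose $\mathcal P_k$ is an integer. Put $p=\mathcal P_k$. Then there is a solution of the $\sigma_k$-Yamabe problem in the positive $\Gamma_k^+$ cone on $\mathbb S^n$ with singular set the round sphere $\mathbb S^p$. In particular the conjecture fails for

* $k=2$, $n=\ell^2$, $\ell\ge3$, $p=\frac{\ell^2-\ell-2}2$ (e.g. $n=9$, $p=2$);
* $k=3$, $3n-2=\ell^2$ with $n\ge7$, $p=\frac{n-2-\ell}2$ (e.g. $n=9$, $p=1$);
* $k=\frac{\ell(\ell-1)}2$, $n=\ell^2$, $\ell\ge3$, $p=1$.

**Theorem B.** Let $k\ge2$, $n>2k$, and let $\Lambda\subset\mathbb S^n$, $\Lambda\ne\mathbb S^n$, be a compact smooth embedded $p$-dimensional submanifold without boundary. If $\mathbb S^n\setminus\Lambda$ carries a smooth complete metric $g$ conformal to $g_{\mathbb S^n}$ lying in $\Gamma_k^+$ (no constancy of $\sigma_k$ is assumed), then $p\le\mathcal P_k$.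

**Corollary C.** (i) For an integer $0\le p\le n-1$, a solution with singular set the round sphere $\mathbb S^p$ exists if and only if $p\le\mathcal P_k$.
(ii) For a given pair $(n,k)$ the conjecture is true if and only if $\mathcal P_k\notin\mathbb Z$. For $k=2$ it fails exactly when $n\ge9$ is a perfect square. For $k=3$ (so $n\ge7$) it fails exactly when $3n-2$ is a perfect square.

Theorem A alone disproves the conjecture. Theorem B says that the corrected condition $p\le\mathcal P_k$ is necessary.

## 3. A three-term recursion for the products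

We need to know which $\sigma_i$ vanishes at $p=\mathcal P_k$, and that beyond $\mathcal P_k$ some $\sigma_i$ is strictly negative. Both come from a recursion.

For real $q$ let $K_i(q)$ be the coefficient of $t^i$ in $F(t)=(1+t)^{n-q}(1-t)^q$. Multiplying the two binomial series shows that $K_i(p+1)=2^i\sigma_i(\mathbb H^{p+1}\times\mathbb S^{n-p-1})$ as polynomials in $p$. Logarithmic differentiation gives $F'/F=\frac{n-q}{1+t}-\frac q{1-t}$, that is, $(1-t^2)F'=(n-2q-nt)F$. Comparing coefficients of $t^i$, $(i+1)K_{i+1}-(i-1)K_{i-1}=(n-2q)K_i-nK_{i-1}$, so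
$$(i+1)K_{i+1}=(n-2q)K_i-(n-i+1)K_{i-1}\quad(i\ge1),\qquad K_0=1,\quad K_1=n-2q.\tag{1}$$

With $z=n-2q$ this gives $K_1=z$, $2K_2=z^2-n$, and $3K_3=z\cdot\frac{z^2-n}2-(n-1)z=\frac z2\big(z^2-(3n-2)\big)$. So $K_1,K_2>0$ means $z>\sqrt n$. As $3n-2>n$, $K_1,K_2,K_3>0$ means $z>\sqrt{3n-2}$. Since $q=p+1$ means $z=n-2p-2$, these are the two formulas for $\mathcal P_2$ and $\mathcal P_3$ quoted above (the values are positive for $n\ge5$ and $n\ge7$ respectively).

**Lemma 1.** (a) $\{p\ge0:K_1(p+1),\dots,K_k(p+1)>0\}=[0,\mathcal P_k)$, and $\mathcal P_k>0$.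
(b) At $q=\mathcal P_k+1$: $K_i>0$ for $0\le i<k$, and $K_k=0$.
(c) If $p>\mathcal P_k$, then $K_i(p+1)<0$ for some $1\le i\le k$.

**Proof.** We first prove a claim: *if $K_1,\dots,K_{k-1}>0$ and $K_k\ge0$ at $q$, then $K_1,\dots,K_k>0$ at every $q'<q$.* The ratios $R_i=K_i/K_{i-1}$ satisfy, by (1),
$$R_1=n-2q,\qquad (i+1)R_{i+1}=(n-2q)-\frac{n-i+1}{R_i},$$
and the right side increases when $q$ decreases and when $R_i>0$ increases. We have $R_1(q')>R_1(q)>0$ (recall $k\ge2$). Suppose $i\le k-1$ and $R_i(q')>R_i(q)>0$. Then $R_{i+1}(q')>R_{i+1}(q)\ge0$, and moreover $R_{i+1}(q)>0$ if $i+1\le k-1$, so the induction continues. Hence all $R_1(q'),\dots,R_k(q')$ are positive, and so are the $K_i(q')$.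

(a) The coefficient of $t^i$ in $(1+t)^{n-1}(1-t)$ is $K_i(1)=\binom{n-1}i-\binom{n-1}{i-1}$. It is positive for $1\le i\le k$, because the quotient of the two binomials is $\frac{n-i}i>1$ for $i<\frac n2$. So $p=0$ belongs to the set. The set is relatively open in $[0,\infty)$, it is bounded because $K_1>0$ on it, and it is downward closed by the claim. It is therefore an interval $[0,\mathcal P_k)$ with $\mathcal P_k>0$.

(b) By continuity $K_i\ge0$ for $i\le k$ at $q=\mathcal P_k+1$. Since $\mathcal P_k$ is not in the set, some $K_j$ with $1\le j\le k$ vanishes; take the first such $j$. If $j<k$, then (1) gives $(j+1)K_{j+1}=-(n-j+1)K_{j-1}<0$, contradicting $K_{j+1}\ge0$. So $j=k$.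

(c) Suppose $K_1,\dots,K_k\ge0$ at $q=p+1$. They are not all positive, since $p\notin[0,\mathcal P_k)$, and the argument in (b) shows that the first one to vanish is $K_k$. The claim now puts every $p'\in[0,p)$ in the set, so $\mathcal P_k\ge p$, a contradiction. $\square$

For integer $p$ we write $m=n-p-1$ from now on, and exponents on entries of vectors denote repetition. Dividing $F$ with $q=p+1$ by $1-t$ gives $(1+t)^m(1-t)^p$, so
$$\sigma_j(1^m,(-1)^p)=\sum_{i=0}^jK_i(p+1).\tag{2}$$

## 4. Monotonicity of the cones, and conformal changes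

Let $\Gamma_k=\{\sigma_1,\dots,\sigma_k>0\}$ and $\bar\Gamma_k=\{\sigma_1,\dots,\sigma_k\ge0\}$ in $\mathbb R^n$. Both are invariant under multiplication by positive numbers, and $\bar\Gamma_k$ is closed. Expanding products, and noting that a set of $j$ indices lies in $\binom{n-j}{i-j}$ sets of $i$ indices,
$$\sigma_i(\lambda+t\mathbf 1)=\sum_{j\le i}\binom{n-j}{i-j}t^{i-j}\sigma_j(\lambda).$$
The term $j=0$ is $\binom nit^i$, so $\lambda\in\bar\Gamma_k$ and $t>0$ imply $\lambda+t\mathbf 1\in\Gamma_k$. For example, the vector $\lambda=((\frac12)^6,(-\frac12)^3)$ of the opening example lies in $\bar\Gamma_2\setminus\Gamma_2$, and $\sigma_2(\lambda+t\mathbf 1)=8t\cdot\frac32+36t^2>0$.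

The function $\sigma_2$ alone is not monotone: $\sigma_2(-1,-1,0,0,0)=1$, while raising the first entry to $0$ gives $\sigma_2=0$. Inside the cone this cannot happen.

**Lemma 2 (monotonicity).** If $\lambda\in\Gamma_k$ (resp. $\bar\Gamma_k$) and $\mu_i\ge\lambda_i$ for all $i$, then $\mu\in\Gamma_k$ (resp. $\bar\Gamma_k$). Moreover $\partial\sigma_j/\partial\lambda_i>0$ on $\Gamma_k$ for $1\le j\le k$.

**Proof.** We start with the derivatives. Recall Newton's inequality: the elementary symmetric functions $s_j$ of any real tuple satisfy $s_{j-1}s_{j+1}\le s_j^2$. Write $\lambda=(\lambda',a)$ with $a=\lambda_i$ and $s_j=\sigma_j(\lambda')$. Then $\sigma_j=s_j+as_{j-1}$, so $\partial\sigma_j/\partial\lambda_i=s_{j-1}$, and we must show $s_1,\dots,s_{k-1}>0$ (note $s_0=1$). Suppose not, and let $j\le k-1$ be the first index with $s_j\le0$. From $\sigma_j>0$ we get $a>-s_j/s_{j-1}\ge0$. From $\sigma_{j+1}>0$ we get $s_{j+1}>-as_j\ge s_j^2/s_{j-1}$. So $s_{j+1}s_{j-1}>s_j^2$, which contradicts Newton's inequality.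

Now let $\lambda\in\Gamma_k$ and move along the segment from $\lambda$ to $\mu$. As long as the segment stays in $\Gamma_k$, each $\sigma_j$ with $j\le k$ is nondecreasing. At a first exit point we would still have $\sigma_j\ge\sigma_j(\lambda)>0$ for all $j\le k$, so there is no exit point. For $\lambda\in\bar\Gamma_k$, apply this to $\lambda+t\mathbf 1\in\Gamma_k$ and $\mu+t\mathbf 1$, and let $t\downarrow0$. $\square$

For a symmetric matrix $A$, write $A\in\Gamma_k$ if its eigenvalue vector is in $\Gamma_k$. If $A\in\Gamma_k$ and $B\ge A$, then by Weyl's inequalities the ordered eigenvalues of $B$ dominate those of $A$, so $B\in\Gamma_k$. Put $\mathbf e_p=\big((\tfrac12)^m,(-\tfrac12)^{p+1}\big)$. Since $2^i\sigma_i(\mathbf e_p)=K_i(p+1)$, Lemma 1(c) says, for integer $p\le n-1$,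
$$p>\mathcal P_k\ \Longrightarrow\ \mathbf e_p\notin\bar\Gamma_k.\tag{3}$$

We recall the conformal change of the Schouten tensor:
$$A_{e^{2v}g_0}=A_{g_0}-\nabla^2v+dv\otimes dv-\tfrac12|dv|^2g_0,\qquad \sigma_i(e^{2v}g_0)=e^{-2iv}\sigma_i\big(g_0^{-1}A_{e^{2v}g_0}\big),\tag{4}$$
with $\nabla^2$ and $|\cdot|$ taken with respect to $g_0$. Membership in $\Gamma_k$ or $\bar\Gamma_k$ may be tested with eigenvalues relative to any conformal metric, because they all differ by a positive factor.

As in Section 1, on $\mathbb R^n\setminus\mathbb R^p\ni(x',x'')$ we have $|dx|^2=|x''|^2g_0$ with $g_0=g_{\mathbb H^{p+1}}+g_{\mathbb S^m}$, where $\mathbb H^{p+1}=\{(x',|x''|)\}$ is the upper half space. Its Ricci tensor is $-p$ on $T\mathbb H^{p+1}$ and $m-1$ on $T\mathbb S^m$. Using $n-1=m+p$,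
$$R=m(m-1)-p(p+1)=(m+p)(m-p-1),\qquad \frac R{2(n-1)}=\frac{m-p-1}2,$$
so the eigenvalue on $T\mathbb S^m$ is $\frac1{n-2}\big(m-1-\frac{m-p-1}2\big)=\frac{m+p-1}{2(n-2)}=\frac12$, and on $T\mathbb H^{p+1}$ it is $\frac1{n-2}\big(-p-\frac{m-p-1}2\big)=-\frac12$. This holds for all $0\le p\le n-1$. If $p=n-1$, then $\mathbb S^m=\mathbb S^0$ and $g_0$ is two copies of $\mathbb H^n$.

## 5. Translation-invariant metrics on $\mathbb R^9\setminus\mathbb R^2$, and where they break down

Return to $n=9$, $k=2$, $p=2$. The first thing to try is to perturb the product by a function of one variable, so as to get an ODE. The obvious variable on $\mathbb R^9\setminus\mathbb R^2$ is the distance $r$ to the plane. Put $s=-\log r$, so that $g_{\mathbb H^3}=ds^2+e^{2s}|dx'|^2$, and look for $g=e^{2v(s)}g_0$.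

On a warped product $ds^2+\phi(s)^2h$ we have $\nabla^2v=v''ds^2+v'\phi\phi'h$. Here $\phi'/\phi=1$, so $\nabla^2v$ has eigenvalues $v''$ once, $v'$ twice, and $0$ on the sphere. With $b=-v'$, formula (4) gives the eigenvalues
$$\alpha\ (6\text{ times}),\qquad -\alpha+x\ (2\text{ times}),\qquad -\alpha+b'\ (\text{once}),\qquad \alpha=\tfrac12(1-b^2),\quad x=b(1-b);$$
for the middle ones, $-\frac12+b-\frac12b^2=-\alpha+b-b^2$. Removing the last eigenvalue, the sum of the others is $Q=4\alpha+2x=2(1-b)(1+2b)$. With $b'$ set to $0$, the sum of all eigenvalues is $3\alpha+2x$ and the sum of squares is $9\alpha^2-4\alpha x+2x^2$, so $\sigma_2=\Psi:=8\alpha x+x^2=b(1-b)^2(4+5b)$. Hence $\sigma_2(g)\equiv E_0>0$ is the equation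
$$Q\,b'=E-\Psi,\qquad E=E_0e^{4v},\quad E'=-4bE .$$

**Remark 1.** *There is no smooth $v$ on all of $\mathbb R$ for which this $g$ lies in $\Gamma_2^+$ and has $\sigma_2\equiv E_0>0$.* Indeed, by Lemma 2, $Q>0$, so $-\frac12<b<1$ everywhere.

First, $b>0$ everywhere. When $-\frac12<b\le0$ we have $\Psi\le0$, hence $b'>0$. So if $b\le 0$ somewhere, then $b(s_0)=-\beta<0$ for some $s_0$ (move slightly left if necessary), and $b\le-\beta$ for all $s\le s_0$. There
$$b'\ge-\frac\Psi Q=\frac{|b|(1-b)(4+5b)}{2(1+2b)}\ge\frac{\beta\cdot1\cdot\frac32}{2}=\tfrac34\beta,$$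
so $b$ falls below $-\frac12$ in finite backward time, a contradiction.

So $0<b<1$. Then $E$ is decreasing, and $E\ge e_0:=E(0)$ for $s\le0$. Also $\Psi\le9b$ and $Q\le\frac94$. If $b(s_1)\le e_0/18$ for some $s_1\le0$, then $b'\ge\frac49\cdot\frac{e_0}2$ there and at all earlier times (going backward $b$ only gets smaller), so $b$ reaches $0$, a contradiction. Thus $b>e_0/18$ for all $s\le0$. Then $v\to\infty$ and $E\to\infty$ as $s\to-\infty$, so $b'\ge\frac49(E-9)\ge1$ for $s$ very negative, and $b$ again reaches $0$. This contradiction proves the remark.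

The breakdown happens at $s\to-\infty$, far from the plane, which on the sphere means at the point of $\mathbb S^2$ that was sent to infinity. For $b$ near $0$ the equation reads roughly $2b'=E-4b$. Forward in $s$ the term $-4b$ is a restoring force, and it holds $b$ at a small positive value. Backward in $s$ the same term pushes $b$ away from equilibrium. Its coefficient comes from the term $v'\phi'/\phi$ of the Hessian, that is, from the principal curvature $\phi'/\phi=1$ of the level sets of $s$, which are horospheres.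

So we want a one-parameter family of hypersurfaces in $\mathbb H^{p+1}$ whose curvature $T$ is positive when we run in one direction and negative when we run in the other, so that the force is restoring in both. Equidistant hypersurfaces from a totally geodesic $\mathbb H^p\subset\mathbb H^{p+1}$ do this: $g_{\mathbb H^{p+1}}=d\rho^2+\cosh^2\!\rho\,g_{\mathbb H^p}$ with $\rho\in\mathbb R$, and $T=\tanh\rho$ is odd.

## 6. Proof of Theorem A: metrics depending on the distance to $\mathbb H^p$

Let $p=\mathcal P_k\in\mathbb Z$. By Lemma 1(a), $p\ge1$. By Lemma 1(b), $K_1(p+1)=n-2p-2>0$, so $m\ge1$.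

**Step 1: the ODE.** We reduce $\sigma_k(g)=$ const to a first-order system. Seek $g=e^{2v(\rho)}g_0$ on $\mathbb H^{p+1}\times\mathbb S^m\cong\mathbb S^n\setminus\mathbb S^p$. Put $b=-v'$ and $T=\tanh\rho$. The Hessian of $v$ has eigenvalue $v''$ on $\partial_\rho$, $v'T$ on $\mathbb H^p$, and $0$ on $\mathbb S^m$. With
$$\alpha=\tfrac12(1-b^2),\qquad x=b(T-b),$$
formula (4) gives $\frac12-\frac12b^2=\alpha$ on $\mathbb S^m$, $-\frac12+bT-\frac12b^2=-\alpha+x$ on $\mathbb H^p$, and $-\frac12+b'+b^2-\frac12b^2=-\alpha+b'$ on $\partial_\rho$. So the eigenvalues of $g_0^{-1}A_g$ are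
$$\alpha\ (m\text{ times}),\qquad -\alpha+x\ (p\text{ times}),\qquad -\alpha+b'\ (\text{once}).\tag{5}$$
Let
$$Q(\alpha,x)=\sigma_{k-1}(\alpha^m,(-\alpha+x)^p),\qquad \Psi(\alpha,x)=\sigma_k(\alpha^m,(-\alpha+x)^p,-\alpha),\qquad E=E_0e^{2kv}.$$
Since $\sigma_k$ is affine in the last eigenvalue, $\sigma_k(g_0^{-1}A_g)=\Psi+Qb'$, and $\sigma_k(g)=E_0$ is equivalent to
$$Q\,b'=E-\Psi,\qquad E'=-2kbE.\tag{6}$$
We take $b(0)=0$, $v(0)=0$, $E(0)=E_0>0$ small. For $n=9$, $k=2$, $p=2$ this reads $(4\alpha+2x)b'=E-8\alpha x-x^2$, as in Section 5, but now with $x=b(\tanh\rho-b)$.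

**Step 2: constants.** We use $K_k(p+1)=0$ to factor $x$ out of $\Psi$, and fix the region in which we work. By homogeneity and Lemma 1(b), $\Psi(\alpha,0)=\alpha^kK_k(p+1)=0$. By (2), $\sigma_{k-1}(1^m,(-1)^p)=\sum_{i<k}K_i(p+1)>0$. Put
$$Q_0=2^{1-k}\sigma_{k-1}(1^m,(-1)^p)>0,\qquad\text{so } Q(\tfrac12,0)=Q_0 .$$
Differentiating $\Psi$ in $x$ differentiates each of the $p$ entries $-\alpha+x$. At $(\frac12,0)$ each contributes $\sigma_{k-1}$ of the remaining entries $((\frac12)^m,(-\frac12)^p)$, so $\partial_x\Psi(\frac12,0)=pQ_0$. Write $\Psi=xh$ with $h(\alpha,x)=\int_0^1\partial_x\Psi(\alpha,\theta x)\,d\theta$; then $h(\frac12,0)=pQ_0>0$. (In the example, $Q_0=2$, $h=8\alpha+x$ and $h(\frac12,0)=4$.) Finally $\sigma_i(\mathbf e_p)=2^{-i}K_i(p+1)>0$ for $i<k$. By continuity we can choose $\tau\in(0,\frac12)$ such that for $|\alpha-\frac12|,|x|,|y|\le\tau$: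
$$\tfrac12Q_0\le Q\le2Q_0,\qquad\tfrac12pQ_0\le h\le2pQ_0,\qquad\sigma_i(\alpha^m,(-\alpha+x)^p,-\alpha+y)>0\ \ (1\le i\le k-1).\tag{7}$$
Let $\mu=\tau/(5p)$, so $\mu\le\frac1{10}$, and fix $0<E_0<\frac14\mu Q_0$.

**Step 3: the region $0<b<\mu T$ is invariant.** This gives existence for all $\rho\ge0$. View (6) as a smooth ODE on the open set of $(\rho,b,E)$ with $Q>0$. It contains $(0,0,E_0)$. Let $[0,\rho_{\max})$ be the maximal forward interval of existence. We claim $0<b<\mu T$ on $(0,\rho_{\max})$.

If $\rho\ge0$ and $0\le b\le\mu T$, then $|\alpha-\frac12|=\frac12b^2\le\frac12\mu^2\le\tau$ and $0\le x\le bT\le\mu\le\tau$, so (7) applies to $Q$ and $h$. Moreover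
$$x=b(T-b)\ge(1-\mu)bT\ge\tfrac12bT.\tag{8}$$

At $\rho=0$ we have $x=0$ and $b'(0)=E_0/Q_0\in(0,\mu)$, while $T'(0)=1$, so the claim holds for small $\rho>0$. Suppose it fails, and let $\rho_1>0$ be the first point where $0<b<\mu T$ fails. On $[0,\rho_1]$ we have $b\ge0$, so $v\le0$ and $0<E\le E_0$.

If $b(\rho_1)=0$, then $b'(\rho_1)\le0$. But $x=0$ there, so $\Psi=0$ and $b'=E/Q>0$, a contradiction.

If $b(\rho_1)=\mu T$, then $b'(\rho_1)\ge\mu T'=\mu(1-T^2)$, which by (6) means $E\ge Q\mu(1-T^2)+xh$. Here $x=\mu(1-\mu)T^2\ge\frac12\mu T^2$, so the right side is at least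
$$\tfrac12Q_0\mu(1-T^2)+\tfrac14pQ_0\mu T^2\ge\tfrac14\mu Q_0>E_0\ge E,$$
a contradiction. This is the restoring force at work: for small $T$ the barrier $\mu T$ rises fast, and for $T$ near $1$ the term $xh$ pushes $b$ down.

So the claim holds. If $\rho_{\max}<\infty$, the solution would stay in $\{0\le\rho\le\rho_{\max},\ 0\le b\le\mu T,\ 0\le E\le E_0\}$, a compact subset of $\{Q>0\}$, which contradicts maximality. Hence $\rho_{\max}=\infty$.

**Step 4: reflection.** We extend to $\rho<0$ by $b(-\rho)=-b(\rho)$, $E(-\rho)=E(\rho)$. Since $T$ is odd, $x=b(T-b)$ is even, and so are $\alpha$, $b'$, $E$; $E'$ and $bE$ are odd. So (6) holds for $\rho<0$ too. Near $\rho=0$ the ODE has a unique smooth two-sided solution with the given data. Its reflection is again a solution with the same data, so it is symmetric and equals our extension. Thus $b$ is smooth on $\mathbb R$, and $v(\rho)=-\int_0^\rho b$ is smooth, even, and nonincreasing on $[0,\infty)$.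

**Step 5: $g$ lies in $\Gamma_k^+$ and $\sigma_k(g)\equiv E_0$.** By construction $\sigma_k(g_0^{-1}A_g)=E>0$ and $\sigma_k(g)=E_0$. For the lower $\sigma_i$ we bound $b'$: for $\rho\ge0$,
$$|b'|\le\frac{E+xh}Q\le\frac{\frac14\mu Q_0+2pQ_0\mu}{\frac12Q_0}=\tfrac12\mu+4p\mu\le5p\mu=\tau .$$
By (7) with $y=b'$, the vector (5) has $\sigma_1,\dots,\sigma_{k-1}>0$. Since $\alpha,x,b'$ are even, this holds for all $\rho$.

**Step 6: completeness.** We first show $\int_0^\infty e^v\,d\rho=\infty$. Suppose not. Since $v\le0$ on $[0,\infty)$, $E=E_0e^{2kv}\le E_0e^v$ is integrable. Integrate $b'=E/Q-xh/Q$ from $0$ to $R$ and use $b(R)\ge0=b(0)$: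
$$\int_0^R\frac{xh}Q\,d\rho\le\int_0^R\frac EQ\,d\rho\le\frac2{Q_0}\int_0^\infty E\,d\rho<\infty .$$
By (7) and (8), $\frac{xh}Q\ge\frac p4x\ge\frac p8bT$. As $T\ge\tanh1$ on $[1,\infty)$, we get $\int_1^\infty b\,d\rho<\infty$. So $v=-\int b$ is bounded below, and then $\int_0^\infty e^v=\infty$, a contradiction.

Now let $c$ be a curve in $\mathbb H^{p+1}\times\mathbb S^m$ that leaves every compact set. If $|\rho|$ is unbounded along $c$, then $g\ge e^{2v}d\rho^2$ and the evenness of $v$ show that its $g$-length is at least $\int_{|\rho(c(0))|}^\infty e^v\,d\rho=\infty$. If $|\rho|\le\rho_*$ along $c$, then $g\ge e^{2v(\rho_*)}g_0$ along $c$, and $c$ has infinite $g_0$-length since $g_0$ is complete. So every such curve has infinite $g$-length, and by Hopf–Rinow $g$ is complete. Writing $g=u^{4k/(n-2k)}g_{\mathbb S^n}$ gives the solution.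

**Step 7: the explicit families.** It remains to find pairs with $\mathcal P_k\in\mathbb Z$. For $k=2$, $n=\ell^2$ with $\ell\ge3$: $\ell^2-\ell$ is even, so $\mathcal P_2=\frac{\ell^2-\ell-2}2$ is an integer. For $k=3$, $3n-2=\ell^2$ with $n\ge7$: $n\equiv3n=\ell^2+2\equiv\ell\pmod2$, so $\mathcal P_3=\frac{n-2-\ell}2$ is an integer. For $n=9$ we have $3n-2=25$ and $\mathcal P_3=1$.

For the third family, read off $K_i(2)=\binom{n-2}i-2\binom{n-2}{i-1}+\binom{n-2}{i-2}$ from $(1+t)^{n-2}(1-t)^2$. Then
$$\frac{i!(n-i)!}{(n-2)!}K_i(2)=(n-i)(n-i-1)-2i(n-i)+i(i-1)=(n-2i)^2-n .$$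
With $n=\ell^2$ and $k=\frac{\ell(\ell-1)}2$ we have $n-2k=\ell>0$, so this is positive for $0\le i<k$ and zero for $i=k$. So $1$ is not in the set $[0,\mathcal P_k)$ of Lemma 1(a), that is, $\mathcal P_k\le1$. No $K_i(2)$ with $i\le k$ is negative, so $1\le\mathcal P_k$ by Lemma 1(c). Thus $\mathcal P_k=1$. This proves Theorem A. $\square$

In particular $\mathbb S^9\setminus\mathbb S^2$ does carry a complete conformal metric in $\Gamma_2^+$ with constant positive $\sigma_2$.

## 7. Above the critical dimension: $w+\log d$ has no minimum, and why that is not enough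

We now prove Theorem B. Assume $p>\mathcal P_k$ and let $g$ be a smooth conformal metric on $\mathbb S^n\setminus\Lambda$ in $\Gamma_k^+$. We will show that $g$ is not complete. Since $\mathcal P_k>0$ we have $p\ge1$. Also $p\le n-1$: if $p=n$, $\Lambda$ would be open and closed in $\mathbb S^n$, hence equal to $\mathbb S^n$.

Project stereographically from a point of $\mathbb S^n\setminus\Lambda$. Then $\Lambda\subset\mathbb R^n$ is compact and $g=e^{2w}|dx|^2$ on $\mathbb R^n\setminus\Lambda$. By (4) with flat $g_0$,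
$$A_w:=-\nabla^2w+dw\otimes dw-\tfrac12|dw|^2I\in\Gamma_k .$$
Put $d=\mathrm{dist}(\cdot,\Lambda)$ and $f=w+\log d$, and let $d_g$ be the distance of $g$. By (3), $\mathbf e_p\notin\bar\Gamma_k$.

**Comparison principle.** Let $D$ be compact, and let $w$ and $\varphi$ be $C^2$ near $D$ with $A_w\in\Gamma_k$ and $A_\varphi\notin\bar\Gamma_k$ on $D$. Then $w-\varphi$ has no minimum over $D$ at an interior point of $D$.

**Proof.** At such a point $\nabla w=\nabla\varphi$ and $\nabla^2w\ge\nabla^2\varphi$. So the gradient terms agree, $A_\varphi-A_w=\nabla^2w-\nabla^2\varphi\ge0$, and $A_\varphi\in\Gamma_k$ by Lemma 2 and Weyl. This is a contradiction. $\square$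

If $\Lambda$ were the plane $\mathbb R^p$, then $\varphi=-\log|x''|$ gives $e^{2\varphi}|dx|^2=g_0$, whose eigenvalue vector $\mathbf e_p$ is outside $\bar\Gamma_k$. Hence $f=w+\log|x''|$ would have no local minimum at all. One would like to conclude at once, but this is not a contradiction: $f$ may simply decrease to $-\infty$ toward $\Lambda$. It does so for the round metric, where $w=\log\frac2{1+|x|^2}$ is smooth across $\Lambda$ and $f=w+\log d\to-\infty$; that metric is in $\Gamma_k^+$, but it is not complete. So completeness must enter.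

The heuristic is that $e^{f(y)}=e^{w(y)}d(y)$ is roughly the $g$-cost of moving a Euclidean distance comparable to $d(y)$ near $y$. If we can go down in $f$ by a fixed amount at each such move, the costs form a geometric series, and we run off to the end of the manifold in finite length. Three things must be proved: that $f$ starts low enough near $\Lambda$ (Section 8), that the moves exist, and that their cost is really bounded by a constant times $e^{f(y)}$ (Section 9).

## 8. A barrier with a hump: $\inf f=-\infty$ near $\Lambda$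

**Proposition 3.** For all sufficiently small $r>0$, $\inf_{0<d\le r}f=-\infty$.

**Step 1: the Schouten tensor of a function of $d$.** We compute $A_\varphi$ for $\varphi$ depending on $d$ only. By the tubular neighborhood theorem there is $r_*>0$ such that $d$ is smooth on $0<d<r_*$, where every point is uniquely $x=z+d\nu$ with $z\in\Lambda$ nearest and $\nu\perp T_z\Lambda$ a unit vector, and $\nabla d=\nu$. We find $\nabla^2d$ by differentiating $\nu$. Along the ray it does not change. Fixing $z$ and turning $\nu$ with velocity $e\perp\nu$ in the normal space moves $x$ with velocity $d\,e$, so the eigenvalue is $\frac1d$ on a space of dimension $m=n-p-1$. Moving $z$ with velocity $X\in T_z\Lambda$ and $\nu$ parallel in the normal bundle gives $\dot\nu=-S_\nu X$ and $\dot x=(1-dS_\nu)X$, where $S_\nu$ is the shape operator, so $\nabla^2d=-S_\nu(1-dS_\nu)^{-1}$ on $T_z\Lambda$. After shrinking $r_*$, the $p$ eigenvalues $\kappa_i$ of this last block satisfy $|\kappa_i|\le C_2$.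

Let $s=-\log d$, $\varphi=-\log d+v(s)=s+v(s)$ and $b=-v_s$. Then $d\varphi=(1-b)\,ds$, $\nabla^2\varphi=(1-b)\nabla^2s-b_s\,ds\otimes ds$, and $d^2\nabla^2s=dd\otimes dd-d\,\nabla^2d$. The last tensor has eigenvalues $1$ on $\nu$, $-1$ on the $m$ normal directions, and $-d\kappa_i$ on the tangential ones. Hence $d^2A_\varphi$ has the eigenvalues

* $(1-b)-\frac12(1-b)^2=\frac12(1-b^2)$, $m$ times;
* $-(1-b)+b_s+(1-b)^2-\frac12(1-b)^2=-\frac12(1-b^2)+b_s$, once;
* $-\frac12(1-b)^2+(1-b)d\kappa_i$ for $1\le i\le p$.

**Step 2: a range of $b$ that keeps $A_\varphi$ outside $\bar\Gamma_k$.** We claim: *there are $\delta\in(0,1)$, $\eta>0$, $r_1<r_*$ such that $b\le\delta$, $b_s\le\eta$, $d\le r_1$ imply $A_\varphi\notin\bar\Gamma_k$.* Note that $b$ may be as negative as we like, and that $r_1$ may be replaced by any smaller number.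

Divide the eigenvalues by $\frac12(1-b)^2$ and put $\xi=\frac{1+b}{1-b}=-1+\frac2{1-b}\in\big(-1,\frac{1+\delta}{1-\delta}\big]$. We get $\xi$, $m$ times; $-\xi+\frac{2b_s}{(1-b)^2}$; and $-1+\frac{2d\kappa_i}{1-b}$. As $1-b\ge1-\delta$, this vector is componentwise at most
$$V_\xi+\gamma\mathbf 1,\qquad V_\xi=(\xi^m,-\xi,(-1)^p),\qquad\gamma=\max\Big\{\frac{2\eta}{(1-\delta)^2},\frac{2C_2r_1}{1-\delta}\Big\}.$$
By Lemma 2 it suffices that $V_\xi+\gamma\mathbf 1\notin\bar\Gamma_k$. Suppose we know that $V_\xi\notin\bar\Gamma_k$ for all $\xi\in[-1,1]$. By compactness these $V_\xi$ have a positive distance from the closed set $\bar\Gamma_k$. For $\delta$ small, every $V_\xi$ with $1<\xi\le\frac{1+\delta}{1-\delta}$ is close to $V_1$; after fixing $\delta$, small $\eta$ and $r_1$ make $\gamma$ small. This gives the claim. It remains to check $\xi\in[-1,1]$.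

If $0<\xi\le1$, then $V_\xi/\xi=(1^m,-1,(-1/\xi)^p)\le(1^m,(-1)^{p+1})=2\mathbf e_p$ componentwise. Since $2\mathbf e_p\notin\bar\Gamma_k$, Lemma 2 gives $V_\xi\notin\bar\Gamma_k$.

If $-1\le\xi\le0$, then $\sigma_1(V_\xi)=(m-1)\xi-p$. If $m\ge1$ this is at most $-p<0$. If $m=0$, then $p=n-1\ge4$ and it is at most $1-p<0$. So $V_\xi\notin\bar\Gamma_k$.

**Step 3: comparison with a hump of arbitrary height.** We now show that $f$ cannot be bounded below. Suppose $f\ge-B$ on $\{0<d\le r_1\}$. Put $s_1=-\log r_1$ and let $c>0$ be arbitrary. Choose a smooth nondecreasing $b(s)$ with $b=-c$ for $s\le s_1+1$, with $b_s\le\eta$, and with $b=\delta$ for large $s$. Let $v(s_1)=0$ and $v_s=-b$. Then $v=c(s-s_1)$ on $[s_1,s_1+1]$, so $v(s_1+1)=c>0$, and $v\to-\infty$ as $s\to\infty$. Hence $v(s_2)=0$ for some $s_2>s_1+1$: the profile $v$ is a hump that vanishes at $s_1$ and $s_2$.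

On the compact set $D=\{e^{-s_2}\le d\le r_1\}$ we have $w-\varphi=f-v$ and, by Step 2, $A_\varphi\notin\bar\Gamma_k$. By the comparison principle the minimum of $f-v$ over $D$ is attained where $d=r_1$ or $d=e^{-s_2}$. There $v=0$ and $f-v=f\ge-B$. So $f\ge-B+v$ on $D$, and on the nonempty compact set $\{s=s_1+1\}$ we get $f\ge-B+c$. That set does not depend on $c$, $f$ is finite on it, and $c$ is arbitrary. This is a contradiction. The argument works for any smaller $r_1$, which proves the proposition. $\square$

## 9. One move: going down in $f$ at a cost of order $e^f$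

**Lemma 4.** There are $r_0,\eta_1,C_1>0$ such that for every $y$ with $0<d(y)\le r_0$ there is $y'\in\mathbb R^n\setminus\Lambda$ with
$$d(y')\le3d(y),\qquad f(y')\le f(y)-\eta_1,\qquad d_g(y,y')\le C_1e^{f(y)} .$$

**Step 1: a barrier around a point of the flat model.** On $\mathbb R^n\setminus\mathbb R^p$ let $\rho$ now denote the hyperbolic distance in $\mathbb H^{p+1}$ from $(x',|x''|)$ to $(0,1)$. Put
$$\varphi=-\log|x''|-\delta\log\cosh\rho,\qquad\text{so that } e^{2\varphi}|dx|^2=e^{2v}g_0\text{ with }v=-\delta\log\cosh\rho .$$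
The function $\log\cosh\rho$ is smooth, its gradient has length $\tanh\rho$, and its Hessian on $\mathbb H^{p+1}$ has eigenvalues $\mathrm{sech}^2\rho$ (radial) and $\tanh\rho\coth\rho=1$ (angular, $p$ times). By (4), the eigenvalues of $g_0^{-1}A_\varphi$ are
$$\tfrac12-\tfrac12\delta^2\tanh^2\rho,\qquad-\tfrac12+\delta\,\mathrm{sech}^2\rho+\tfrac12\delta^2\tanh^2\rho,\qquad-\tfrac12+\delta-\tfrac12\delta^2\tanh^2\rho,$$
with multiplicities $m,1,p$. For $\delta\in(0,1)$ they differ from the entries of $\mathbf e_p$ by at most $2\delta$. Since $\mathbf e_p$ is outside the closed set $\bar\Gamma_k$, we may fix $\delta\in(0,1)$ with $A_\varphi\notin\bar\Gamma_k$ everywhere (this $\delta$ need not be that of Section 8). Put $\eta_1=\frac12\delta\log\cosh1$. The point of this $\varphi$ is that it is strictly smaller on $\{\rho=1\}$ than $-\log|x''|$, by $2\eta_1$.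

**Step 2: rescaling.** We make $\Lambda$ look like $\mathbb R^p$ near $y$. Fix $\varepsilon\in(0,\frac18)$ with $6\varepsilon\le\eta_1$. Let $r=d(y)$ and let $\hat x\in\Lambda$ be a nearest point to $y$, so $y-\hat x\perp T_{\hat x}\Lambda$. Apply the similarity with dilation factor $\frac1r$ that sends $\hat x$ to $0$ and $\hat x+T_{\hat x}\Lambda$ to $\mathbb R^p\times0$. Let $\tilde\Lambda$ be the image of $\Lambda$, $\tilde d$ its distance function, and $\tilde w=w+\log r$ in the new coordinates. Then $g=e^{2\tilde w}|dx|^2$, $\tilde d=d/r$, and $\tilde f=\tilde w+\log\tilde d$ equals $f$ at corresponding points. We still write $y$ for the image of $y$. So $y=(0,\omega)$ with $|\omega|=1$, $\tilde d(y)=1$ and $f(y)=\tilde w(y)$.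

Since $\Lambda$ is compact, smooth and embedded, there are $\varrho_0,C>0$ such that for every $\hat x\in\Lambda$, in orthonormal coordinates centered at $\hat x$ with $T_{\hat x}\Lambda=\mathbb R^p\times0$, the set $\Lambda\cap\{|x'|<\varrho_0,|x''|<\varrho_0\}$ is the graph $x''=\mathfrak h(x')$ of a function on $\{|x'|<\varrho_0\}$ with $|\mathfrak h(x')|\le C|x'|^2$. Here is why. Each $z_0\in\Lambda$ has a neighborhood in $\mathbb R^n$ in which $\Lambda$ is a single graph over $T_{z_0}\Lambda$, by embeddedness. For $z\in\Lambda$ near $z_0$ the tangent planes are close, so in a box about $z$ of a size depending only on $z_0$, $\Lambda$ is a graph over $T_z\Lambda$ with bounded second derivatives, and the graph function vanishes to first order at $z$. Finitely many such neighborhoods cover $\Lambda$.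

After rescaling, in $\{|x'|,|x''|<\varrho_0/r\}$ the set $\tilde\Lambda$ is the graph of $\tilde{\mathfrak h}(x')=r^{-1}\mathfrak h(rx')$, and $|\tilde{\mathfrak h}(x')|\le Cr|x'|^2$. Choose $r_0$ with $7<\varrho_0/r_0$ and $49Cr_0\le\varepsilon$. If $r\le r_0$, then $\tilde\Lambda\cap\{|x|\le7\}\subset\{|x''|\le\varepsilon\}$, and each $(x',0)$ with $|x'|\le7$ is within $\varepsilon$ of $\tilde\Lambda$. We get
$$\big|\tilde d(x)-|x''|\big|\le\varepsilon\qquad\text{for }|x|\le3.\tag{9}$$
The upper bound holds because $(x',0)$ is within $\varepsilon$ of $\tilde\Lambda$. For the lower bound let $z\in\tilde\Lambda$ be nearest to $x$. Since $0\in\tilde\Lambda$, $|z|\le2|x|\le6$, so $|z''|\le\varepsilon$ and $\tilde d(x)=|x-z|\ge|x''|-\varepsilon$.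

Let $K=\{x''\ne0,\ \rho\le1\}$; if $p=n-1$, take only the component containing $y$. The hyperbolic ball of radius $1$ about $(0,1)$ is the Euclidean ball with center $(0,\cosh1)$ and radius $\sinh1$. So $K$ is compact and $K\subset\{e^{-1}\le|x''|\le e,\ |x|\le e\}$. The closed $\frac18$-neighborhood $N$ of $K$ satisfies $|x|\le e+\frac18<3$ and $|x''|\ge e^{-1}-\frac18>0.24$, hence $\tilde d>0.1$ on $N$ by (9). So $\tilde w$ is smooth near $N$.

**Step 3: the point $y'$.** We compare $\tilde w$ with $\varphi$ on $K$. By the comparison principle the minimum of $\tilde w-\varphi$ over $K$ is attained at some $y'$ with $\rho(y')=1$. Write $\zeta$ for the $\mathbb R^{n-p}$-component of $y'$. Since $\rho(y)=0$ and $|\omega|=1$, $\varphi(y)=0$, and therefore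
$$\tilde w(y')+\log|\zeta|+\delta\log\cosh1\le\tilde w(y)=f(y).$$
By (9) and $|\zeta|\ge e^{-1}$, $\big|\tilde d(y')/|\zeta|-1\big|\le e\varepsilon<\frac12$. As $|\log(1+t)|\le2|t|$ for $|t|\le\frac12$, we get $\big|\log(\tilde d(y')/|\zeta|)\big|\le2e\varepsilon\le6\varepsilon\le\eta_1$. So $f(y')\le f(y)-2\eta_1+\eta_1=f(y)-\eta_1$. Also $\tilde d(y')\le e+\varepsilon<3$, that is, $d(y')\le3d(y)$ in the original scale.

**Step 4: superharmonicity.** To bound $d_g(y,y')$ we would like an upper bound for $e^{\tilde w}$ along a path from $y$ to $y'$. No pointwise bound is available, but averages are controlled. Put $U=e^{\frac{n-2}2\tilde w}$. The trace of $A_{\tilde w}$ is $-\Delta\tilde w-\frac{n-2}2|d\tilde w|^2$, and it is positive because $\sigma_1>0$. So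
$$\Delta U=\tfrac{n-2}2U\big(\Delta\tilde w+\tfrac{n-2}2|d\tilde w|^2\big)<0 ,$$
and $U$ is positive and superharmonic near $N$: its average over a sphere or ball in $N$ is at most its value at the center. Put $\theta=\frac2{n-2}\le1$, so $e^{\tilde w}=U^\theta$.

**Step 5: the $g$-distance of two nearby points.** We claim: *if $|z-z'|\le s$ and $\bar B_s(z),\bar B_s(z')\subset N$, then*
$$d_g(z,z')\le2^ns\big(e^{\tilde w(z)}+e^{\tilde w(z')}\big).\tag{10}$$
The idea is to go from $z$ to $z'$ through a well-chosen third point. For $q\in B_s(z)$ let $\ell(z,q)$ be the $g$-length of the segment $zq$. It increases along rays from $z$, so in polar coordinates its average over $B_s(z)$ is at most the average of $\ell(z,z+s\omega)$ over unit vectors $\omega$. With Jensen's inequality for the concave function $t\mapsto t^\theta$ and the mean value inequality,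
$$\frac1{|B_s|}\int_{B_s(z)}\ell(z,q)\,dq\le\frac1{|\mathbb S^{n-1}|}\int_{\mathbb S^{n-1}}\int_0^sU^\theta(z+t\omega)\,dt\,d\omega\le\int_0^s\Big(\frac1{|\partial B_t|}\int_{\partial B_t(z)}U\Big)^\theta dt\le s\,U(z)^\theta=s\,e^{\tilde w(z)} .$$
The same holds at $z'$. The set $B_s(z)\cap B_s(z')$ contains the ball of radius $\frac s2$ about the midpoint of $zz'$, whose volume is $2^{-n}|B_s|$. The average of $\ell(z,q)+\ell(z',q)$ over that ball is at most $2^ns(e^{\tilde w(z)}+e^{\tilde w(z')})$, so some $q$ in it satisfies this bound, and the broken segment $zqz'$ proves (10).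

**Step 6: a chain from $y$ to $y'$.** We apply (10) along a path, choosing the intermediate points so that $U$ is controlled there. Take $s=\frac1{16}$. Inside $K$, join $y$ to $y'$ by the hyperbolic geodesic from $(0,1)$ to $(x'(y'),|\zeta|)$ with the sphere component fixed, followed by a rotation in the sphere factor; for $p=n-1$ no rotation is needed. The geodesic has hyperbolic length $1$ at heights at most $e$, so Euclidean length at most $e$. The rotation has radius at most $e$ and angle at most $\pi$. The total Euclidean length is at most $e+\pi e<12$. Choose points $c_0=y,c_1,\dots,c_{N_0}=y'$ on this path with $|c_i-c_{i+1}|\le\frac s4$ and $N_0$ an absolute constant ($N_0=768$ will do).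

Put $z_0=y$, $z_{N_0}=y'$, and for $0<i<N_0$ let $z_i$ be a minimum point of $U$ on $\bar B_{s/4}(c_i)$. Then $|z_i-z_{i+1}|\le\frac34s$, and $\bar B_s(z_i)\subset N$ because $\frac54s<\frac18$. For $i+1<N_0$ we have $|z_i-c_{i+1}|\le\frac s2$, so $B_{s/4}(c_{i+1})\subset B_s(z_i)$. Since $U>0$ and $U\ge U(z_{i+1})$ on $B_{s/4}(c_{i+1})$,
$$U(z_i)\ge\frac1{|B_s|}\int_{B_s(z_i)}U\ge\frac1{|B_s|}\int_{B_{s/4}(c_{i+1})}U\ge4^{-n}U(z_{i+1}).$$
Hence $e^{\tilde w(z_i)}\le4^{n\theta N_0}e^{\tilde w(y)}$ for $i<N_0$. The last point has not been chosen to minimize $U$, but there the descent helps: $e^{\tilde w(y')}=e^{f(y')}/\tilde d(y')\le10\,e^{f(y)}=10\,e^{\tilde w(y)}$. Summing (10) over the chain gives $d_g(y,y')\le C_1e^{\tilde w(y)}=C_1e^{f(y)}$ with $C_1$ depending only on $n$. This proves Lemma 4. $\square$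

## 10. Infinitely many moves of finite total length: end of the proof of Theorem B

Shrinking $r_0$, we may assume that Proposition 3 applies at all radii $r\le r_0$. Let $B_0=\min_{\{r_0\le d\le3r_0\}}f$. This is finite, since the set is compact in $\mathbb R^n\setminus\Lambda$. The number $B_0$ serves as a fence: a point with $d\le3r_0$ and $f<B_0$ must have $d<r_0$.

By Proposition 3, at a radius smaller than $r_0$, there is $y_0$ with $0<d(y_0)<r_0$ and $f(y_0)<B_0$. Given $y_j$ with $d(y_j)<r_0$ and $f(y_j)<B_0$, Lemma 4 yields $y_{j+1}$ with $d(y_{j+1})\le3r_0$ and $f(y_{j+1})\le f(y_j)-\eta_1<B_0$, so $d(y_{j+1})<r_0$. Thus the sequence is defined for all $j$, and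
$$f(y_j)\le f(y_0)-j\eta_1\to-\infty,\qquad\sum_jd_g(y_j,y_{j+1})\le C_1e^{f(y_0)}\sum_je^{-j\eta_1}<\infty .$$
So $(y_j)$ is $d_g$-Cauchy. If $g$ were complete, $y_j$ would converge to a point of $\mathbb S^n\setminus\Lambda$. All $y_j$ lie in $\{0<d\le r_0\}$, which is relatively closed in $\mathbb S^n\setminus\Lambda$, so the limit lies there too. But $f$ is continuous and finite there, contradicting $f(y_j)\to-\infty$. Hence $g$ is not complete, and Theorem B is proved. $\square$

## 11. Which spheres, and which pairs $(n,k)$: proof of Corollary C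

(i) If $p<\mathcal P_k$, then by Lemma 1(a) the product metric on $\mathbb H^{p+1}\times\mathbb S^{n-p-1}$ has constant $\sigma_i>0$ for all $i\le k$; it is complete, so it is itself a solution. If $p=\mathcal P_k$, use Theorem A. If $p>\mathcal P_k$, no solution exists by Theorem B.

(ii) If $\mathcal P_k\notin\mathbb Z$, Theorem B gives $p\le\mathcal P_k$, hence $p<\mathcal P_k$ because $p$ is an integer, so the conjecture holds for $(n,k)$. If $\mathcal P_k\in\mathbb Z$, it fails by Theorem A. For $k=2$, $\mathcal P_2=\frac{n-\sqrt n-2}2\in\mathbb Z$ forces $\sqrt n\in\mathbb Z$, and then $n\ge5$ forces $n\ge9$. For $k=3$, $\mathcal P_3=\frac{n-2-\sqrt{3n-2}}2\in\mathbb Z$ forces $\sqrt{3n-2}\in\mathbb Z$. The converses are the parity remarks in Step 7 of Section 6. $\square$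

For the table of Section 1 this says: with $n=9$ and $k=2$, the round spheres $\mathbb S^0,\mathbb S^1,\mathbb S^2$ in $\mathbb S^9$ are singular sets of solutions, and for $p\ge3$ no compact smooth embedded $p$-dimensional submanifold $\Lambda\neq\mathbb S^9$ without boundary is one.
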